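\title{Finitary coding of the subcritical Ising model from a finite-valued i.i.d.\ process with exponential tails}


\begin{abstract}
We prove that for every $d\ge 2$ and every $\beta<\beta_c(d)$ the Gibbs measure of the ferromagnetic Ising model on $\mathbb{Z}^d$ is a finitary factor of an i.i.d.\ process with finitely many values, by a coding whose radius has exponential tails. The main tool is a criterion for invariant laws of random cellular automata. Coupling from the past needs an unbounded number of random symbols at a site; we store boundedly many at each site and let the sites borrow the rest from one another, and we show that a long wait for a symbol forces a large connected region of excessive demand, which is exponentially unlikely. The criterion applies to every monotone finite-range specification with exponential weak spatial mixing. We also show that the tails cannot be lighter than exponential below $\beta_c$, and that the radius has infinite $d$-th moment at $\beta_c$.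
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Finitary codings}

Throughout, $|\cdot|$ is the $\ell^1$-norm on $\mathbb{Z}^d$, $\operatorname{dist}$ is the $\ell^1$-distance, $B(v,n)=\{u:|u-v|\le n\}$, $B(n)=B(\mathbf 0,n)$, $e_1$ is the first unit vector, and $A+A'=\{a+a':a\in A,\ a'\in A'\}$.

Let $X=(X_v)_{v\in\mathbb{Z}^d}$ and $Y=(Y_v)_{v\in\mathbb{Z}^d}$ be stationary random fields with values in measurable spaces $S$ and $S'$. A \emph{coding} from $Y$ to $X$ (or to the law of $X$) is a measurable map $\varphi\colon (S')^{\mathbb{Z}^d}\to S^{\mathbb{Z}^d}$ that commutes with translations and for which $\varphi(Y)$ has the law of $X$. The \emph{coding radius} $R(y)$ at $y$ is the least integer $n\ge0$ such that $\varphi(y')_{\mathbf 0}=\varphi(y)_{\mathbf 0}$ for almost all $y'$ that agree with $y$ on $B(n)$, and $R(y)=\infty$ if there is no such $n$. We write $R=R(Y)$. In this paper $Y$ is always i.i.d., and ``almost all $y'$'' means that $y'$ equals $y$ on $B(n)$ and is distributed as $Y$ off $B(n)$. Thus $R$ measures how far from a site one has to read the input in order to learn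 the output at that site. The coding is \emph{finitary} if $R<\infty$ almost surely, and it has \emph{exponential tails} if $\mathbb{P}(R\ge n)\le Ce^{-cn}$ for some $C,c>0$ and all $n\ge0$.

A field is \emph{fv-ffiid} if there is a finitary coding to it from an i.i.d.\ process that takes values in a finite set, and \emph{fv-ffiid with exponential tails} if this coding can be chosen with exponential tails. The two requirements limit different resources: a finite alphabet bounds the amount of randomness available per site, and the tail of $R$ bounds the distance over which information travels.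

\subsection{The Ising model}

A \emph{Gibbs measure} for the ferromagnetic nearest-neighbor Ising model on $\mathbb{Z}^d$ at inverse temperature $\beta>0$ is a probability measure $\mu$ on $\{-1,+1\}^{\mathbb{Z}^d}$ such that, for $X\sim\mu$ and every site $v$,
\begin{equation}\label{eq:ising}
\mathbb{P}\big(X_v=\pm1\,\big|\,X|_{\mathbb{Z}^d\setminus\{v\}}\big)=\frac{e^{\pm\beta s_v}}{e^{\beta s_v}+e^{-\beta s_v}}\quad\text{a.s.},\qquad s_v=\sum_{u:\,|u-v|=1}X_u .
\end{equation}
For $\beta$ below the critical inverse temperature $\beta_c(d)$ the Gibbs measure is unique. We write $\sigma_v$ for the spin at $v$, and $\langle\cdot\rangle$ for expectation under the Gibbs measure when it is unique.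

In dimension one a coding can be written down by hand. Let $Y_v$, $v\in\mathbb{Z}$, be i.i.d.\ with values in $\{+1,-1,\mathrm{copy}\}$, where $\mathrm{copy}$ has probability $\tanh\beta$ and each sign has probability $\frac12(1-\tanh\beta)$. Put $X_v=Y_v$ if $Y_v$ is a sign and $X_v=X_{v-1}$ otherwise. Then $X$ is a stationary Markov chain that repeats its last value with probability $\frac12(1+\tanh\beta)=e^{\beta}/(2\cosh\beta)$. Its transition probabilities are $e^{\beta\sigma\sigma'}/(2\cosh\beta)$, so the conditional weight of $X_v=\pm1$ given all other spins is proportional to $e^{\pm\beta(X_{v-1}+X_{v+1})}$, which is \eqref{eq:ising}. The radius exceeds $n$ exactly when $Y_0,Y_{-1},\dots,Y_{-n}$ all equal $\mathrm{copy}$, so $\mathbb{P}(R>n)=(\tanh\beta)^{n+1}$. Three symbols suffice and the tails are exponential.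

This construction uses the order of $\mathbb{Z}$: the spins are generated from left to right and each consumes one symbol. For $d\ge2$ we shall instead generate the measure by running a dynamics from the distant past. Every update consumes a fresh symbol, and the number of updates that a site needs is unbounded. For $\beta<\beta_c(d)$ two statements are known: the Gibbs measure is fv-ffiid with stretched-exponential tails, that is, $\mathbb{P}(R\ge n)\le Ce^{-n^c}$, and it is a finitary factor with exponential tails of an i.i.d.\ process that may take infinitely many values. The question, posed in \cite{Spinka}, is whether one can have both a finite alphabet and exponential tails: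

\begin{quote}
Let $d\ge2$ and let $\mu$ be the unique Gibbs measure of the Ising model on $\mathbb{Z}^d$ at inverse temperature $\beta<\beta_c(d)$. Is $\mu$ fv-ffiid with exponential tails?
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:ising}
Let $d\ge2$ and $\beta<\beta_c(d)$. Then the Ising Gibbs measure $\mu$ is fv-ffiid with exponential tails.
\end{theorem}

There is one evident obstruction to a small coding radius. If the outputs at $\mathbf 0$ and at $v$ are read from disjoint parts of an i.i.d.\ input, they carry no information about each other, so the correlations of $\mu$ bound the tail of $R$ from below. The next proposition, which is not used in the proof of Theorem~\ref{thm:ising}, makes this precise. At $\beta=\beta_c(d)$ the Gibbs measure is also unique; see Section~\ref{sec:lower}.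

\begin{proposition}\label{prop:lower}
Let $d\ge2$.
\begin{enumerate}
\item[(i)] If $\beta<\beta_c(d)$, then every coding from any i.i.d.\ process to $\mu$ satisfies
\[
\mathbb{P}(R>n)\ \ge\ \tfrac13\langle\sigma_{\mathbf 0}\sigma_{(2n+1)e_1}\rangle\ \ge\ \tfrac13(\tanh\beta)^{2n+1}\qquad(n\ge0).
\]
\item[(ii)] If $\beta=\beta_c(d)$, then every coding from an i.i.d.\ process to the Gibbs measure has $\mathbb{E}R^d=\infty$; in particular it does not have exponential tails.
\end{enumerate}
\end{proposition}

So exponential tails are the most one can ask for, and they cannot persist up to $\beta_c$ itself. Below $\beta_c$ the correlations decay exponentially and this obstruction allows exponential tails; Theorem~\ref{thm:ising} says that a finite alphabet creates no further obstruction.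

\subsection{Two general theorems}

Theorem~\ref{thm:ising} is deduced from a criterion for random cellular automata. Let $d\ge1$ and $r\ge1$, let $S$ and $\Sigma_0$ be finite sets, let $\nu_0$ be a probability measure on $\Sigma_0$, and let $f\colon S^{B(r)}\times\Sigma_0^{B(r)}\to S$. Each $x\in\Sigma_0^{\mathbb{Z}^d}$ defines a map $F_x\colon S^{\mathbb{Z}^d}\to S^{\mathbb{Z}^d}$ by
\[
F_x(\xi)_v=f\big((\xi_{v+u})_{u\in B(r)},(x_{v+u})_{u\in B(r)}\big).
\]
Let $U_1,U_2,\dots$ be independent fields, each with law $\nu_0^{\mathbb{Z}^d}$. We call $(F_{U_n})$ a \emph{random automaton of range $r$}, and we put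
\[
\rho(t)=\mathbb{P}\Big(\text{the map }\xi\mapsto(F_{U_1}\circ\dots\circ F_{U_t})(\xi)_{\mathbf 0}\text{ is not constant on }S^{\mathbb{Z}^d}\Big),
\]
the probability that after $t$ steps the origin still remembers the initial configuration. A stationary law $\mu$ on $S^{\mathbb{Z}^d}$ is \emph{invariant} if $F_{U_1}(\xi)\sim\mu$ whenever $\xi\sim\mu$ is independent of $U_1$.

\begin{theorem}\label{thm:criterion}
If $\mu$ is invariant and $\rho(T)\le\frac14(5rT)^{-2d}$ for some $T\ge1$, then $\mu$ is fv-ffiid with exponential tails.
\end{theorem}

The second result concerns spin systems on $\Omega=\{-1,+1\}^{\mathbb{Z}^d}$. A \emph{specification} is a family of probability measures $\pi^\eta_\Lambda$ on $\Omega$, indexed by the finite sets $\Lambda\subset\mathbb{Z}^d$ and by $\eta\in\Omega$, such that $\pi^\eta_\Lambda$ is a measurable function of $\eta|_{\Lambda^c}$, is concentrated on the configurations equal to $\eta$ off $\Lambda$, and is \emph{consistent}: $\pi_\Lambda^\eta(g)=\int\pi_{\Lambda'}^\xi(g)\,\pi_\Lambda^\eta(d\xi)$ for $\Lambda'\subset\Lambda$ and bounded measurable $g$. A \emph{Gibbs measure} for it is a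 probability measure $\mu$ on $\Omega$ under which, for every finite $\Lambda$, the conditional law of $\sigma$ given $\sigma|_{\Lambda^c}$ is $\pi_\Lambda^{\sigma}$. We write $\pi^\pm_\Lambda$ for the constant boundary conditions $\eta\equiv\pm1$, and $\Lambda_L=[-L,L]^d\cap\mathbb{Z}^d$. Configurations are ordered coordinatewise.

\begin{theorem}\label{thm:monotone}
Let $d\ge1$ and let $(\pi^\eta_\Lambda)$ be a translation-invariant specification on $\Omega$ with single-site kernels
\[
\pi_{\{v\}}^\eta(\sigma_v=+1)=q\big((\eta_{v+u})_{u\in B(r)\setminus\{\mathbf 0\}}\big),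
\]
where $q$ is nondecreasing and takes values in $(0,1)$. Suppose that for some $C_0,c_0>0$
\begin{equation}\label{eq:wsm}
\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})-\pi^-_{\Lambda_L}(\sigma_{\mathbf 0})\le C_0e^{-c_0L}\qquad(L\ge1).
\end{equation}
Then the Gibbs measure is unique, and it is fv-ffiid with exponential tails.
\end{theorem}

Condition \eqref{eq:wsm}, called \emph{weak spatial mixing}, says that the influence of the boundary condition on the spin at the center of a box decays exponentially in the size of the box.

Sections~\ref{sec:cftp}--\ref{sec:rare} prove Theorem~\ref{thm:criterion}, which is the main part of the work; Section~\ref{sec:toy} shows its central idea in a one-dimensional model. Section~\ref{sec:monotone} deduces Theorem~\ref{thm:monotone}, Section~\ref{sec:ising} verifies \eqref{eq:wsm} for the Ising model below $\beta_c$, and Section~\ref{sec:lower} proves Proposition~\ref{prop:lower}.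

\section{Coupling from the past}\label{sec:cftp}

Fix an automaton, an invariant law $\mu$ and a time $T$ as in Theorem~\ref{thm:criterion}. We group the steps of the automaton into blocks of length $T$, so that a single block makes a given site forget the past with high probability. Put
\[
m=rT,\qquad \Sigma=\Sigma_0^T,\qquad \nu=\nu_0^{\otimes T},\qquad \delta=\rho(T),\qquad b=|B(2m)|.
\]
Since $b\le(4m+1)^d\le(5m)^d$, the hypothesis of the theorem gives
\begin{equation}\label{eq:delta}
\delta\le\frac1{4b^2}.
\end{equation}
For $x=(x^1,\dots,x^T)\in\Sigma^{\mathbb{Z}^d}$ let $G_x=F_{x^1}\circ\dots\circ F_{x^T}$. Each $F_{x^i}$ reads its arguments within distance $r$, so $G_x(\xi)_v$ depends only on $\xi|_{B(v,m)}$ and $x|_{B(v,m)}$.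

A \emph{point} is a pair $(u,j)$ of a site $u\in\mathbb{Z}^d$ and a \emph{level} $j\ge1$; let $\mathcal P$ be the set of points. An \emph{array} is a family $V=(V_{u,j})\in\Sigma^{\mathcal P}$, and it defines maps $G_j=G_{V_{\cdot,j}}$. The point $(v,j)$ is \emph{bad} if $\xi\mapsto G_j(\xi)_v$ is not constant, and \emph{good} otherwise. The function $\xi\mapsto G_j(\xi)_v$, and with it the badness of $(v,j)$, is determined by $V$ on $B(v,m)\times\{j\}$. If $V$ is i.i.d.\ with law $\nu$, each point is bad with probability $\delta$.

We think of level $j$ as the $j$-th block of time before the present, and study $G_1\circ\dots\circ G_k$ as $k\to\infty$. New maps are inserted on the inside, so once the value at a site has forgotten the starting configuration it never changes again. To compute this value at the origin, look first at $(\mathbf 0,1)$. If it is good, we are done. If it is bad, we need the configuration on $B(m)$ one block earlier, and we repeat the procedure at level $2$ for each site of $B(m)$. This leads to the \emph{explored sets} $E_j$ and the set $\mathcal N$ of \emph{needed points},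
\[
E_1=\{\mathbf 0\},\qquad E_{j+1}=\{v\in E_j:(v,j)\text{ bad}\}+B(m),\qquad \mathcal N=\bigcup_{j\ge1}\big(E_j+B(m)\big)\times\{j\};
\]
see Figure~\ref{fig:explore}. A \emph{bad chain of length $k$} is a sequence of sites $(v_1,\dots,v_k)$ with $|v_{i+1}-v_i|\le m$ and $(v_i,i)$ bad for all $i$. Unwinding the recursion, $v\in E_{j+1}$ if and only if $|v-v_j|\le m$ for some bad chain $(v_1,\dots,v_j)$ with $v_1=\mathbf 0$, and all sites of such a chain satisfy $v_i\in E_i$. As $B(m)+B(m)=B(2m)$, for $j\ge2$,
\begin{equation}\label{eq:needed}
(u,j)\in\mathcal N\iff |u-v_{j-1}|\le 2m\text{ for some bad chain }(v_1,\dots,v_{j-1})\text{ with }v_1=\mathbf 0 .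
\end{equation}
In particular $(u,j)\in\mathcal N$ implies $|u|\le jm$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \y in {1,2,3,4} {\node at (-4.6,-\y) {\small level $\y$};
  \foreach \x in {-3,...,4} {\fill[gray] (\x,-\y) circle (0.8pt);}}
\draw[rounded corners] (-1.4,-1.35) rectangle (1.4,-0.65);
\draw[rounded corners] (-2.4,-2.35) rectangle (2.4,-1.65);
\draw[rounded corners] (-1.4,-3.35) rectangle (3.4,-2.65);
\fill (0,-1) circle (4.5pt);
\fill (1,-2) circle (4.5pt);
\foreach \p in {(-1,-2),(0,-2),(0,-3),(1,-3),(2,-3)} {\draw \p circle (4.5pt);}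
\foreach \x in {-3,...,4} {\node at (\x,-0.2) {\small $\x$};}
\end{tikzpicture}
\caption{Exploring the past of the origin for $d=1$ and $m=1$. Circles mark the explored sites of each level; filled circles are bad and open circles are good. A bad site causes the sites within distance $m$ to be explored at the next level. The boxes contain the needed points, whose symbols decide whether the explored sites are bad. All explored sites of level $3$ are good, so nothing is needed at level $4$.}
\label{fig:explore}
\end{figure}

\begin{lemma}\label{lem:unfold}
Let $V$ be an array with $E_{k+1}=\emptyset$. Then $(G_1\circ\dots\circ G_{k'})(\xi)_{\mathbf 0}$ is the same for all $\xi\in S^{\mathbb{Z}^d}$ and all $k'\ge k$; call it $X_{\mathbf 0}(V)$. If an array $V'$ agrees with $V$ on $\mathcal N(V)$, then $\mathcal N(V')=\mathcal N(V)$ and $X_{\mathbf 0}(V')=X_{\mathbf 0}(V)$.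
\end{lemma}

\begin{proof}
Let $V'$ agree with $V$ on $\mathcal N(V)$, and let $G_j'$ be its maps. For $v\in E_j(V)$ we have $B(v,m)\times\{j\}\subset\mathcal N(V)$, so $G_j(\cdot)_v$ and $G'_j(\cdot)_v$ are the same function. By induction on $j$, $E_j(V')=E_j(V)$ for all $j$, hence $\mathcal N(V')=\mathcal N(V)$.

Let $\xi,\xi'$ be arbitrary and put $\eta^j=(G_j\circ\dots\circ G_k)(\xi)$ and $\eta'^j=(G'_j\circ\dots\circ G'_k)(\xi')$ for $j\le k$, with $\eta^{k+1}=\xi$ and $\eta'^{k+1}=\xi'$. We show by downward induction on $j$ that $\eta^j=\eta'^j$ on $E_j$. For $j=k+1$ there is nothing to prove. Let $j\le k$ and $v\in E_j$. If $(v,j)$ is good, the common function $G_j(\cdot)_v=G'_j(\cdot)_v$ is constant. If it is bad, then $B(v,m)\subset E_{j+1}$, so $\eta^{j+1}$ and $\eta'^{j+1}$ agree on the ball that this function reads. In both cases $\eta^j_v=\eta'^j_v$. For $j=1$ we obtain $(G_1\circ\dots\circ G_k)(\xi)_{\mathbf 0}=(G_1'\circ\dots\circ G_k')(\xi')_{\mathbf 0}$. The choice $V'=V$, $\xi'=(G_{k+1}\circ\dots\circ G_{k'})(\xi'')$ gives the first assertion, and then general $V'$ gives the last.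
\end{proof}

Define $X_v(V)$ for every site $v$ in the same way, exploring from $v$ in place of $\mathbf 0$.

\begin{lemma}\label{lem:cftp}
Let $V$ be i.i.d.\ with law $\nu$. Then $\mathbb{P}(E_{k+1}\ne\emptyset)\le b^{k-1}\delta^k$ for $k\ge1$. Almost surely $X_v(V)$ is defined for all $v$, and the field $X(V)$ has law $\mu$.
\end{lemma}

\begin{proof}
If $E_{k+1}\neq\emptyset$, there is a bad chain of length $k$ from $\mathbf 0$. There are at most $|B(m)|^{k-1}\le b^{k-1}$ candidate sequences, and each is a bad chain with probability $\delta^k$, because different levels are independent. The bound tends to $0$ by \eqref{eq:delta}, so almost surely every exploration ends. Let $\xi\sim\mu$ be independent of $V$. The map $G_1\circ\dots\circ G_k$ is a composition of $kT$ independent steps of the automaton, so $(G_1\circ\dots\circ G_k)(\xi)\sim\mu$ by invariance. On any finite set of sites this field equals $X(V)$ for all large $k$, almost surely. Hence $X(V)\sim\mu$.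
\end{proof}

This is the only place where invariance of $\mu$ is used. The two lemmas already give a coding with exponential tails from an infinite alphabet: let site $u$ carry the whole column $(V_{u,j})_{j\ge1}$. If $E_{k+1}=\emptyset$, then all needed points lie over $B(km)$, so $\mathbb{P}(R>km)\le b^{k-1}\delta^k$. With a finite alphabet a site can carry only the first $\kappa$ entries of its column, and these alone do not suffice in general: they would yield a coding of radius at most $\kappa m$, which for the Ising measure is excluded by Proposition~\ref{prop:lower}(i). The deeper entries are needed rarely, but they are needed, and they must be taken from other sites.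

\section{Borrowing on a line}\label{sec:toy}

The following model isolates the borrowing mechanism. It is not used in the proofs.

Let $d=1$. Each site $u\in\mathbb{Z}$ has a demand $N_u\in\{0,1,2,\dots\}$, the $N_u$ being i.i.d., and at each position $w\in\mathbb{Z}$ there is one \emph{letter} that can be taken once. At time $t=1,2,\dots$ every site $u$ that has so far taken fewer than $N_u$ letters inspects the letter at $u+t$, and takes it if it is still free. The rule commutes with translations. It needs no tie-breaking, since at a given time different sites inspect different letters, and a waiting site sees a new letter at every step.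

For example, let $N_0=2$, $N_1=1$, $N_2=0$. At time $1$ site $0$ takes letter $1$ and site $1$ takes letter $2$. At time $2$ site $0$ finds letter $2$ taken. At time $3$ it inspects letter $3$, which site $2$ did not want at time $1$ and site $1$ no longer wanted at time $2$, and takes it. The sites to the left of $0$ play no role, because they reach each letter later than site $0$ does.

How long can site $0$ wait? Suppose it is still unsatisfied after time $n$. Then it inspects letter $t$ at time $t$ for each $t=1,\dots,n+1$, and after that inspection letter $t$ is taken, by site $0$ or by an earlier visitor. If it was taken at time $s\le t$, it was taken by site $t-s\in[0,n]$. So the sites $0,\dots,n$ have taken $n+1$ distinct letters, and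
\[
N_0+N_1+\dots+N_n\ge n+1 .
\]
A long wait forces a \emph{jam}: a region whose total demand is at least its size. If $\mathbb{E}N_0<1$ and $\mathbb{E}e^{\theta_0N_0}<\infty$ for some $\theta_0>0$, then $\theta\mapsto e^{-\theta}\mathbb{E}e^{\theta N_0}$ equals $1$ at $\theta=0$ and has derivative $\mathbb{E}N_0-1<0$ there, so it is less than $1$ for some small $\theta>0$, and Markov's inequality bounds the probability of the jam by $(e^{-\theta}\mathbb{E}e^{\theta N_0})^{n+1}$. The waiting time has exponential tails, and a letter taken at time $t$ lies at distance $t$. A condition on the mean is necessary: by translation invariance the expected number of letters taken by site $0$ is $\sum_t\mathbb{P}(\text{site }{-t}\text{ takes letter }0)\le1$, so for $\mathbb{E}N_0>1$ the demand cannot always be met.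

The proof of Theorem~\ref{thm:criterion} follows this model, with the high entries of the array $V$ as the units of demand. Four things change.
\begin{enumerate}
\item The demand is not given in advance. It is created by the values of the letters already taken, and we must show that the resulting array is still i.i.d.\ (Lemma~\ref{lem:fresh}).
\item The demand moves. A point that is waiting at time $n+1$ need not have been waiting before; it may have just been created by a point at a nearby site. The single waiting site is replaced by a sequence of waiting points, and the inspected letter must move faster than this sequence (Lemma~\ref{lem:history}).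
\item The demands are not independent across sites. They come in clusters that grow from rare seeds, and the jam must be chosen so that it is close to the seeds of all the demand that it serves (Lemma~\ref{lem:jam}).
\item The jam is a random connected set in place of the interval $[0,n]$, and a union bound over its possible shapes has to be paid for (Section~\ref{sec:rare}).
\end{enumerate}

\section{The coding}\label{sec:coding}

\subsection{The source and the algorithm}

Fix an integer $\kappa\ge1$, to be chosen in Section~\ref{sec:choice}. A point is \emph{low} if its level is at most $\kappa$ and \emph{high} otherwise. The source is the i.i.d.\ field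
\[
Y_u=(Y_u^1,\dots,Y_u^\kappa,\tilde Y_u)\in\Sigma^{\kappa+1},\qquad u\in\mathbb{Z}^d,
\]
with law $\nu^{\otimes(\kappa+1)}$. It takes finitely many values because $\Sigma_0$ is finite. The first $\kappa$ coordinates fill the low points, $V_{u,i}=Y^i_u$ for $i\le\kappa$. The last coordinate is a spare symbol; we speak of the \emph{letter} $w\in\mathbb{Z}^d$ and its value $\tilde Y_w$.

The algorithm has to fill every high point that is needed by some site. By \eqref{eq:needed}, a point $(u,\kappa+1)$ is needed by some site exactly when $u$ is within distance $2m$ of the set of \emph{seeds}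
\[
\mathcal A=\{a\in\mathbb{Z}^d:\ a=v_\kappa\text{ for some bad chain }(v_1,\dots,v_\kappa)\},
\]
where the chain may start anywhere. The set $\mathcal A$ is read from the low points. At higher levels we ask for $(u,j)$ as soon as a point $(v,j-1)$ with $|u-v|\le2m$ is seen to be bad. This may ask for more than is needed, but it is a simple local rule.

Let $K=4m$. The algorithm builds increasing sets $D_t$ of high points (the \emph{revealed} points) with values $V|_{D_t}$, and increasing sets $W_t\subset\mathbb{Z}^d$ (the \emph{used} letters). Start with $D_0=W_0=\emptyset$. At time $t=1,2,\dots$: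
\begin{itemize}
\item A point $(u,j)$ is \emph{demanded at time $t$} if either $j=\kappa+1$ and $\operatorname{dist}(u,\mathcal A)\le2m$, or $j\ge\kappa+2$ and there is a site $v$ with $|u-v|\le2m$, $B(v,m)\times\{j-1\}\subset D_{t-1}$ and $(v,j-1)$ bad. It is \emph{pending at time $t$} if it is demanded at time $t$ and is not in $D_{t-1}$.
\item For each site $u$ that has a pending point, let $j$ be the least level of such a point, and inspect the letter $w=u+Kte_1$. If $w\notin W_{t-1}$, then $w$ \emph{reveals} $(u,j)$ at time $t$: set $V_{u,j}=\tilde Y_w$.
\item $D_t$ consists of $D_{t-1}$ and the points revealed at time $t$, and $W_t$ consists of $W_{t-1}$ and the letters that revealed them.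
\end{itemize}
Three properties follow from the rules.
\begin{enumerate}
\item[(A1)] Each letter reveals at most one point, and each point is revealed at most once, by one letter. Indeed $u\mapsto u+Kte_1$ is injective for fixed $t$, used letters are not used again, and revealed points are not pending.
\item[(A2)] Points demanded at time $t$, and points of $D_t$, have level at most $\kappa+t$. This follows by induction on $t$.
\item[(A3)] If the site $u$ has a pending point at time $t$, then $u+Kte_1\in W_t$: the letter was used before time $t$ or is used at time $t$.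
\end{enumerate}
To obtain a full array, let $V''$ be an auxiliary i.i.d.\ family with law $\nu$, indexed by the high points and independent of $Y$, and set $V_z=V''_z$ for the high points $z$ that are never revealed. The family $V''$ serves only in the analysis; the coding will not depend on it.

\subsection{The array is i.i.d.}

Which letter goes to which point depends on the values of earlier letters, but never on the value of the letter being assigned. We turn this into a proof by viewing each assignment as an exchange of two symbols that have not been looked at.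

\begin{lemma}\label{lem:fresh}
The array $V$ is i.i.d.\ with law $\nu$.
\end{lemma}

\begin{proof}
For an arbitrary array $x\in\Sigma^{\mathcal P}$, run the rules above with one change: the low points have the values given by $x$, and a point $z$ that is revealed receives the value $x_z$. Call the resulting sets $D_t(x)$, $W_t(x)$, together with the record of which letter $w_x(z)$ reveals which point $z$ at which time, the \emph{schedule} of $x$. The decisions at time $t$ depend only on $D_{t-1}$, $W_{t-1}$ and the values on the low points and on $D_{t-1}$. By induction on $t$ this gives two facts.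
\begin{enumerate}
\item[(a)] If $x'$ agrees with $x$ on the low points and on $D_{t-1}(x)$, then $x$ and $x'$ have the same schedule up to time $t$.
\item[(b)] The schedule of $V$ is the one produced by the algorithm from $Y$.
\end{enumerate}
Each decision is a countable Boolean combination of cylinder events, so the schedule is measurable.

Let $I$ be the disjoint union of $\mathcal P$ and the set $\mathbb{Z}^d$ of letters. The schedule of $x\in\Sigma^I$ is that of $x|_{\mathcal P}$. Let $\Psi_t(x)$ be obtained from $x$ by exchanging the coordinates $x_z$ and $x_{w_x(z)}$ for every $z\in D_t(x)\setminus D_{t-1}(x)$; by (A1) these pairs are disjoint.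

\emph{The map $\Psi_t$ preserves $\nu^I$.} Let $\Xi\sim\nu^I$, let $Z\subset I$ be finite, and let $A\subset\Sigma^I$ depend only on the coordinates in $Z$. For a finite set $\gamma$ of disjoint pairs, each made of a point and a letter, let $\gamma x$ be $x$ with these pairs exchanged, and let $\Omega_\gamma$ be the set of $x$ for which the pairs exchanged by $\Psi_t$ that meet $Z$ are exactly those of $\gamma$. The countably many sets $\Omega_\gamma$ partition $\Sigma^I$, and $\Psi_t(x)=\gamma x$ on $Z$ for $x\in\Omega_\gamma$. If $x\in\Omega_\gamma$, the points in $\gamma$ are high and lie outside $D_{t-1}(x)$, so by (a) $\gamma x$ has the same schedule as $x$ up to time $t$, and $\gamma x\in\Omega_\gamma$. As $\gamma$ is an involution, $x\in\Omega_\gamma$ if and only if $\gamma x\in\Omega_\gamma$. Since $\gamma\Xi$ has the law of $\Xi$,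
\[
\mathbb{P}(\Psi_t(\Xi)\in A)=\sum_\gamma\mathbb{P}(\Xi\in\Omega_\gamma,\ \gamma\Xi\in A)=\sum_\gamma\mathbb{P}(\gamma\Xi\in\Omega_\gamma\cap A)=\sum_\gamma\mathbb{P}(\Xi\in\Omega_\gamma\cap A)=\mathbb{P}(\Xi\in A).
\]

\emph{The exchanges reproduce the algorithm.} Let $\Xi^{(0)}$ equal $V$ on the low points, $V''$ on the high points and $\tilde Y$ on the letters, and let $\Xi^{(t)}=\Psi_t(\Xi^{(t-1)})$. Each $\Xi^{(t)}$ has law $\nu^I$. We claim that $\Xi^{(t)}$ equals $V$ on the low points and on $D_t$, equals $V''$ on the other high points, and equals $\tilde Y$ on the letters outside $W_t$. This holds for $t=0$. If it holds for $t-1$, then by (a) and (b) the schedule of $\Xi^{(t-1)}$ up to time $t$ is that of the algorithm. So $\Psi_t$ changes only the coordinates in $D_t\setminus D_{t-1}$ and $W_t\setminus W_{t-1}$, and a point $z$ revealed at time $t$ by the letter $w\notin W_{t-1}$ receives $\Xi^{(t-1)}_w=\tilde Y_w=V_z$. This proves the claim. Consequently, for every point $z$ we have $\Xi^{(t)}_z=V_z$ for all large $t$, the finite-dimensional laws of $\Xi^{(t)}|_{\mathcal P}$ converge to those of $V$, and $V\sim\nu^{\mathcal P}$.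
\end{proof}

\subsection{Locality and the coding radius}

Let $\operatorname{rec}_t(u)$ be the \emph{record} of the site $u$ at time $t$: the list of the level, the time of revelation and the value of each point $(u,j)\in D_t$. Information travels at speed at most $K$.

\begin{lemma}\label{lem:local}
Let $\ell_t=(\kappa+2)m+Kt$. For every input $y$, $\operatorname{rec}_t(u)$ is a function of $y|_{B(u,\ell_t)}$.
\end{lemma}

\begin{proof}
We use induction on $t$; the record at time $0$ is empty. For $t\ge1$, $\operatorname{rec}_t(u)$ is determined by the following four items.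

(1) The set $\mathcal A\cap B(u,2m)$. A bad chain of length $\kappa$ that ends in $B(u,2m)$ stays in $B(u,2m+(\kappa-1)m)$, and badness is read within a further distance $m$. The radius is $(\kappa+2)m\le\ell_t$.

(2) The records $\operatorname{rec}_{t-1}(x)$ for $|x-u|\le3m$. They contain $\operatorname{rec}_{t-1}(u)$ and decide which points $(u,j)$ with $j\ge\kappa+2$ are demanded, since $B(v,m)\subset B(u,3m)$ when $|u-v|\le2m$. The radius is $3m+\ell_{t-1}\le\ell_t$.

(3) Whether $w=u+Kte_1$ lies in $W_{t-1}$. At time $s$ the letter $w$ is inspected only by the site $u+K(t-s)e_1$, so $w\in W_{t-1}$ if and only if for some $1\le s<t$ the record at time $s$ of that site shows a point revealed at time $s$. The radius is $K(t-s)+\ell_s=\ell_t$.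

(4) The value $\tilde y_w$, at distance $Kt\le\ell_t$.
\end{proof}

Let $\mathcal N_{>\kappa}$ be the set of high points of $\mathcal N=\mathcal N(V)$, and let
\[
\tau=\inf\{t\ge0:\ \mathcal N_{>\kappa}\subset D_t\}
\]
be the time at which everything that the origin needs has been revealed.

\begin{lemma}\label{lem:output}
Let $V$ be built from an input $y$ and any auxiliary values, and suppose $\tau\le t$. Let $V'$ be built from an input $y'$ that agrees with $y$ on $B\big((2\kappa+2)m+5mt\big)$ and any other auxiliary values. Then $X_{\mathbf 0}(V)$ is defined, $X_{\mathbf 0}(V')=X_{\mathbf 0}(V)$, and the time $\tau'$ of $V'$ satisfies $\tau'\le t$.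
\end{lemma}

\begin{proof}
By (A2), $\mathcal N(V)$ has no point of level above $\kappa+t$. So $E_{\kappa+t+1}=\emptyset$, $X_{\mathbf 0}(V)$ is defined by Lemma~\ref{lem:unfold}, and each $(u,j)\in\mathcal N(V)$ has $|u|\le(\kappa+t)m$. Since $(\kappa+t)m+\ell_t=(2\kappa+2)m+5mt$, Lemma~\ref{lem:local} shows that such a site $u$ has the same record at time $t$ for $y$ and for $y'$; also $y_u=y'_u$. Hence $V'$ agrees with $V$ on $\mathcal N(V)$, and the high points of $\mathcal N(V)$ are revealed by time $t$ for $y'$ as well. Lemma~\ref{lem:unfold} gives $\mathcal N(V')=\mathcal N(V)$ and $X_{\mathbf 0}(V')=X_{\mathbf 0}(V)$, and so $\tau'\le t$.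
\end{proof}

Taking $y'=y$, we see that $\tau$, and $X_{\mathbf 0}(V)$ on $\{\tau<\infty\}$, are functions of $y$ alone. Define $\varphi(y)_{\mathbf 0}=X_{\mathbf 0}(V)$ if $\tau(y)<\infty$, let $\varphi(y)_{\mathbf 0}$ be a fixed element of $S$ otherwise, and extend $\varphi$ to all sites by translation. Lemma~\ref{lem:output} gives
\begin{equation}\label{eq:radius}
R\le(2\kappa+2)m+5m\tau .
\end{equation}
The construction of $V$ commutes with translations. So if $\tau<\infty$ almost surely, then $\varphi(Y)=X(V)$ almost surely, and this field has law $\mu$ by Lemmas~\ref{lem:fresh} and~\ref{lem:cftp}. Theorem~\ref{thm:criterion} is thus reduced to the following estimate.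

\begin{proposition}\label{prop:tau}
There are $\kappa\ge1$ and $C,c>0$ such that $\mathbb{P}(\tau>n)\le Ce^{-cn}$ for all $n\ge0$.
\end{proposition}

\section{A long wait forces a jam}\label{sec:jam}

This section is deterministic: it describes what the array must look like when $\tau>n$.

\subsection{Histories}

We trace a pending point back in time, to find at every earlier time a pending point that is responsible for it.

\begin{lemma}\label{lem:history}
Let $(u,j)$ be pending at time $t$. There are points $(u_s,j_s)$, $1\le s\le t$, with $(u_t,j_t)=(u,j)$, such that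
\begin{enumerate}
\item[(i)] $(u_s,j_s)$ is pending at time $s$;
\item[(ii)] $j_1=\kappa+1$ and $\operatorname{dist}(u_1,\mathcal A)\le2m$;
\item[(iii)] for $2\le s\le t$, either $(u_s,j_s)=(u_{s-1},j_{s-1})$, or $j_s=j_{s-1}+1$ and there is a site $v$ with $(v,j_{s-1})$ bad, $|u_{s-1}-v|\le m$ and $|u_s-v|\le2m$.
\end{enumerate}
The letters $w_s=u_s+Kse_1$ are distinct, $w_s\in W_s$, and $|w_s-w_{s-1}|\le7m$.
\end{lemma}

We call such a sequence a \emph{history} of $(u,j)$ at time $t$, and $w_1,\dots,w_t$ its letters.

\begin{proof}
We construct the points backward. Let $s\ge2$ and let $(u_s,j_s)$ be pending at time $s$. If it is also pending at time $s-1$, take $(u_{s-1},j_{s-1})=(u_s,j_s)$. Otherwise it was not demanded at time $s-1$, because it does not lie in $D_{s-1}\supset D_{s-2}$. Demand at level $\kappa+1$ does not depend on time, so $j_s\ge\kappa+2$, and there is $v$ with $|u_s-v|\le2m$, $(v,j_s-1)$ bad and $B(v,m)\times\{j_s-1\}\subset D_{s-1}$. This set is not contained in $D_{s-2}$, for then the point would have been demanded at time $s-1$. So some $(x,j_s-1)$ with $|x-v|\le m$ was revealed at time $s-1$, hence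 was pending at that time; take it as $(u_{s-1},j_{s-1})$. Since $D_0=\emptyset$, only points of level $\kappa+1$ within distance $2m$ of $\mathcal A$ are demanded at time $1$, which is (ii).

By (A3), $w_s\in W_s$. By (iii), $|u_s-u_{s-1}|\le3m$. So the first coordinate of $w_s-w_{s-1}$ is at least $K-3m=m>0$, which makes the letters distinct, and $|w_s-w_{s-1}|\le K+3m=7m$.
\end{proof}

The last step is the reason for taking $K>3m$. With $K=3m$, a history that moves by $-3me_1$ at every step would inspect one and the same letter, and a long history would not exhibit many used letters.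

\subsection{Clusters and the jam}

All demand descends from seeds along the steps in (iii). For $a\in\mathbb{Z}^d$ let the \emph{cluster} $\mathcal C(a)$ be the smallest set of points that contains $B(a,2m)\times\{\kappa+1\}$ and satisfies
\[
(x,j)\in\mathcal C(a),\quad |x-v|\le m,\quad (v,j)\text{ bad},\quad |u-v|\le2m\quad\Longrightarrow\quad(u,j+1)\in\mathcal C(a).
\]
The cluster is defined from the array $V$ alone, with no reference to the timing of the algorithm. It is a function of $V$ on the high points, while $\mathcal A$ is a function of $V$ on the low points, so by Lemma~\ref{lem:fresh} the family $(\mathcal C(a))_a$ is independent of $\mathcal A$. If a history starts at $(u_1,\kappa+1)$ with $|u_1-a|\le2m$, then all its points lie in $\mathcal C(a)$, by (iii) and induction on $s$.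

Suppose that $\tau>n$. A history at time $n+1$ provides $n+1$ used letters, each of which has revealed its own point, and each such point lies in the cluster of a seed. All these seeds are at distance $O(n)$ from the origin, but for $d\ge2$ this is of no use: a ball of radius $n$ has order $n^d$ sites, and it is not unusual for so many sites to produce $n$ units of demand. We need a region of volume proportional to the number of letters that contains the seeds. The seed of a revealed point may be far from the letter that revealed it, but the history of the point joins the two by a chain of used letters. We therefore add these letters to the set, then the letters of the histories of the points that they reveal, and so on. The set grows, but every added letter adds one more revealed point.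

Call a set of sites \emph{$7m$-connected} if any two of its elements are joined by a sequence of its elements with steps of norm at most $7m$.

\begin{lemma}\label{lem:jam}
If $\tau>n$, there is a finite $7m$-connected set $\mathcal J\subset\mathbb{Z}^d$ with $|\mathcal J|\ge n+1$ that meets $B(5m(\kappa+n+1))$ and satisfies
\[
\Big|\bigcup_{a\in\mathcal A,\ \operatorname{dist}(a,\mathcal J)\le6m}\mathcal C(a)\Big|\ \ge\ |\mathcal J| .
\]
\end{lemma}

\begin{proof}
\emph{A pending point near the origin.} Choose $(u,j)\in\mathcal N_{>\kappa}\setminus D_n$ with $j$ minimal, and let $(v_1,\dots,v_{j-1})$ be a bad chain from $\mathbf 0$ with $|u-v_{j-1}|\le2m$, as in \eqref{eq:needed}. If $j=\kappa+1$, then $v_\kappa\in\mathcal A$ and $(u,j)$ is demanded at time $n+1$. If $j\ge\kappa+2$, then $v_{j-1}\in E_{j-1}$, so $B(v_{j-1},m)\times\{j-1\}$ consists of high needed points of level less than $j$; it is contained in $D_n$ by minimality of $j$, and again $(u,j)$ is demanded at time $n+1$. Thus $(u,j)$ is pending at time $n+1$. By (A2), $j\le\kappa+n+1$, so $|u|\le(\kappa+n+1)m$. Let $\mathcal J_0=\{w_1,\dots,w_{n+1}\}$ be the set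 of letters of a history of $(u,j)$ at time $n+1$. By Lemma~\ref{lem:history} it is a $7m$-connected subset of $W_{n+1}$ with $n+1$ elements, and $|w_{n+1}|\le(\kappa+n+1)m+4m(n+1)\le5m(\kappa+n+1)$.

\emph{Closing up.} For $w\in W_{n+1}$ let $z(w)$ be the point that $w$ revealed and $s(w)\le n+1$ the time. The point $z(w)$ was pending at time $s(w)$; fix a history of it at that time and let $\mathcal H(w)$ be the set of its letters. The last of these letters is $w$ itself. So $\mathcal H(w)$ is a $7m$-connected subset of $W_{n+1}$ that contains $w$ and has $s(w)$ elements. Let $\mathcal J$ be the smallest set that contains $\mathcal J_0$ and contains $\mathcal H(w)$ for each of its elements $w$. If $w'\in\mathcal H(w)\setminus\{w\}$ is the letter with index $s'<s(w)$, then $w'\in W_{s'}$, so $s(w')\le s'<s(w)$. Hence the closing-up stops after at most $n+1$ rounds, each of which adds finitely many letters, and $\mathcal J$ is finite. It is $7m$-connected, because $\mathcal J_0$ is and each added set $\mathcal H(w)$ is $7m$-connected and contains a letter $w$ already present.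

\emph{Counting.} The points $z(w)$, $w\in\mathcal J$, are distinct by (A1). The fixed history of $z(w)$ starts at a point $(u_1,\kappa+1)$ with $|u_1-a|\le2m$ for some $a\in\mathcal A$, so $z(w)\in\mathcal C(a)$. Its first letter $u_1+Ke_1$ lies in $\mathcal H(w)\subset\mathcal J$, so $\operatorname{dist}(a,\mathcal J)\le2m+4m=6m$.
\end{proof}

\section{Jams are exponentially rare}\label{sec:rare}

From now on $V$ is the i.i.d.\ array of Lemma~\ref{lem:fresh}, and the algorithm plays no further role. We first bound the demand that originates in a fixed region, then sum over regions.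

\subsection{Exponential moments}

Badness events on one level are dependent only at short range, and H\"older's inequality removes this dependence. Put
\[
M=(2m+1)^d,\qquad\lambda=\frac1{2bM}.
\]

\begin{lemma}\label{lem:holder}
For a level $j$ and a finitely supported function $\psi\colon\mathbb{Z}^d\to[0,1/M]$,
\[
\mathbb{E}\exp\Big(\sum_v\psi(v)\mathbf 1\{(v,j)\text{ bad}\}\Big)\le\exp\Big(2\delta\sum_v\psi(v)\Big).
\]
\end{lemma}

\begin{proof}
Split $\mathbb{Z}^d$ into the $M$ residue classes modulo $2m+1$, and let $Z_i$ be the exponential of the sum over the $i$-th class. Two sites of one class differ by at least $2m+1$ in some coordinate, so the balls $B(v,m)$ around them are disjoint and the badness events within a class are independent. By H\"older's inequality $\mathbb{E}\prod_{i}Z_i\le\prod_i(\mathbb{E}Z_i^M)^{1/M}$, so the left side is at most $\prod_v\big(1+\delta(e^{M\psi(v)}-1)\big)^{1/M}$. By convexity $e^x-1\le(e-1)x\le2x$ on $[0,1]$, so each factor is at most $(1+2\delta M\psi(v))^{1/M}\le e^{2\delta\psi(v)}$.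
\end{proof}

The lemma also holds conditionally when $\psi$ is random and determined by other levels, as these are independent of level $j$.

A cluster grows like a branching process: a point of it has at most $b$ sites $v$ within distance $m$, each is bad with probability $\delta$, and each bad one adds at most $b$ points on the next level. The mean offspring is at most $b^2\delta\le\frac14$. This is where the full strength of \eqref{eq:delta}, and so the exponent $2d$ in Theorem~\ref{thm:criterion}, is used.

\begin{lemma}\label{lem:clusters}
For every deterministic finite set $A\subset\mathbb{Z}^d$,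
$\ \mathbb{E}\exp\big(\lambda\,|\bigcup_{a\in A}\mathcal C(a)|\big)\le e^{|A|/M}$.
\end{lemma}

\begin{proof}
Let $\Gamma_i$ be the set of sites $u$ with $(u,\kappa+i)\in\bigcup_{a\in A}\mathcal C(a)$. Then $\Gamma_1=A+B(2m)$, and $\Gamma_{i+1}=\Gamma_i^*+B(2m)$ with $\Gamma_i^*=\{v\in\Gamma_i+B(m):(v,\kappa+i)\text{ bad}\}$. Let $\mathcal F_i$ be generated by the levels $\kappa+1,\dots,\kappa+i-1$. The set $\Gamma_i$ is finite and $\mathcal F_i$-measurable, and level $\kappa+i$ is independent of $\mathcal F_i$. We have $2\lambda|\Gamma_{i+1}|\le2\lambda b|\Gamma_i^*|=|\Gamma_i^*|/M$. Lemma~\ref{lem:holder} with $\psi=\mathbf 1_{\Gamma_i+B(m)}/M$ and the bound $|\Gamma_i+B(m)|\le b|\Gamma_i|$ give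
\[
\mathbb{E}\big[e^{2\lambda|\Gamma_{i+1}|}\,\big|\,\mathcal F_i\big]\le e^{2\delta b|\Gamma_i|/M}\le e^{\lambda|\Gamma_i|},
\]
where the last inequality $2\delta b/M\le1/(2bM)$ is \eqref{eq:delta}. Let $Z_i=\exp\big(\lambda\sum_{l\le i}|\Gamma_l|+\lambda|\Gamma_i|\big)$. Since $Z_{i+1}=\exp\big(\lambda\sum_{l\le i}|\Gamma_l|\big)e^{2\lambda|\Gamma_{i+1}|}$, the display says $\mathbb{E}[Z_{i+1}\mid\mathcal F_i]\le Z_i$. Therefore
\[
\mathbb{E}\exp\Big(\lambda\sum_{l\le i}|\Gamma_l|\Big)\le\mathbb{E}Z_i\le Z_1=e^{2\lambda|\Gamma_1|}\le e^{2\lambda b|A|}=e^{|A|/M},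
\]
and monotone convergence as $i\to\infty$ finishes the proof.
\end{proof}

Next we bound the number of seeds in a region. Their density decreases geometrically in $\kappa$.

\begin{lemma}\label{lem:seeds}
For every finite $Q\subset\mathbb{Z}^d$,
$\ \mathbb{E}\exp\big(|\mathcal A\cap Q|/M\big)\le\exp\big((2\delta b)^\kappa|Q|/M\big)$.
\end{lemma}

\begin{proof}
Let $\mathcal A_i$ be the set of last sites of bad chains of length $i$. Then $\mathcal A_1=\{v:(v,1)\text{ bad}\}$, $\mathcal A_{i+1}=\{v\in\mathcal A_i+B(m):(v,i+1)\text{ bad}\}$ and $\mathcal A=\mathcal A_\kappa$. For finitely supported $\psi\colon\mathbb{Z}^d\to[0,1/M]$ let $\mathcal L\psi(x)=2\delta\sum_{v\in B(x,m)}\psi(v)$. Lemma~\ref{lem:holder}, applied at level $i+1$ to $\psi\mathbf 1_{\mathcal A_i+B(m)}$, gives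
\[
\mathbb{E}\Big[\exp\Big(\sum_{v\in\mathcal A_{i+1}}\psi(v)\Big)\,\Big|\,\text{levels}\le i\Big]\le\exp\Big(2\delta\sum_{v\in\mathcal A_i+B(m)}\psi(v)\Big)\le\exp\Big(\sum_{x\in\mathcal A_i}\mathcal L\psi(x)\Big).
\]
The function $\mathcal L\psi$ is finitely supported, $\sup\mathcal L\psi\le2\delta b\sup\psi\le1/M$ because $2\delta b\le1$, and $\sum\mathcal L\psi\le2\delta b\sum\psi$. So the step can be repeated. Starting from $\psi=\mathbf 1_Q/M$ at level $\kappa$, applying it $\kappa-1$ times, and then using Lemma~\ref{lem:holder} at level $1$, we bound the left side of the lemma by $\exp\big(2\delta\sum_x\mathcal L^{\kappa-1}\psi(x)\big)\le\exp\big(2\delta(2\delta b)^{\kappa-1}|Q|/M\big)$, and $2\delta\le2\delta b$.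
\end{proof}

Since $\mathcal A$ is independent of the clusters, we may apply Lemma~\ref{lem:clusters} conditionally on $\mathcal A\cap Q$ and then Lemma~\ref{lem:seeds}. For every finite $Q$,
\begin{equation}\label{eq:demand}
\mathbb{E}\exp\Big(\lambda\,\Big|\bigcup_{a\in\mathcal A\cap Q}\mathcal C(a)\Big|\Big)\le\exp\big((2\delta b)^\kappa|Q|/M\big).
\end{equation}

\subsection{Coarse-graining}

By \eqref{eq:demand} and Markov's inequality, a fixed set $\mathcal J$ of size $g$ is a jam with probability about $e^{-\lambda g}$ when $\kappa$ is large. Increasing $\kappa$ does not improve the rate $\lambda$, which is small, while the number of $7m$-connected sets of size $g$ through a given site is at least $2^{g-1}$, as one sees from paths with steps $e_1$ and $2e_1$. A direct union bound fails. We therefore record only which large cubes the jam meets. A connected set must spend many sites to cross a large cube, so there are far fewer coarse shapes. The price is that the region in which we look for seeds is larger than the jam by a constant factor, and this price can be paid by increasing $\kappa$.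

Let $h\ge1$ be an integer, and partition $\mathbb{Z}^d$ into the \emph{cells} $7mh\,i+\{0,\dots,7mh-1\}^d$ with index $i\in\mathbb{Z}^d$. Two cells are \emph{$*$-adjacent} if their indices are at $\ell^\infty$-distance $1$.

\begin{lemma}\label{lem:coarse}
\begin{enumerate}
\item[(i)] Let $\mathcal J$ be a $7m$-connected set of $g$ sites and let $\mathcal Q$ be the set of cells that meet it. Then $\mathcal Q$ is $*$-connected and $|\mathcal Q|\le5^d(1+g/h)$.
\item[(ii)] The number of $*$-connected sets of $k$ cells that contain a given cell is at most $9^{dk}$.
\end{enumerate}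
\end{lemma}

\begin{proof}
(i) Two sites at distance at most $7m\le7mh$ lie in the same cell or in $*$-adjacent cells, so $\mathcal Q$ is $*$-connected. Choose a maximal family of cells of $\mathcal Q$ whose indices are pairwise at $\ell^\infty$-distance at least $3$, and let $k'$ be its size. By maximality every cell of $\mathcal Q$ has index within distance $2$ of a chosen one, so $|\mathcal Q|\le5^dk'$. If $k'=1$, the bound holds. Let $k'\ge2$. The \emph{block} of a chosen cell is the union of the $3^d$ cells whose index is within distance $1$ of its index; blocks of different chosen cells are disjoint. Fix a chosen cell and a site $x\in\mathcal J$ in it, and take a path in $\mathcal J$ with distinct sites and steps at most $7m$ from $x$ to a site of another chosen cell. The path leaves the block, and its first site outside the block differs from $x$ by more than $7mh$ in some coordinate. So more than $h$ steps precede it, and the block contains at least $h$ sites of $\mathcal J$. Hence $g\ge k'h$ and $|\mathcal Q|\le5^dg/h$.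

(ii) Such a set has a spanning tree of $*$-adjacencies with $k-1$ edges. Going around the tree from the given cell traverses each edge twice, so the set is the range of a walk of $2(k-1)$ steps. Each step has at most $3^d$ choices, and $(3^d)^{2(k-1)}\le9^{dk}$.
\end{proof}

\subsection{Choice of the constants and the union bound}\label{sec:choice}

\begin{proof}[Proof of Proposition~\ref{prop:tau} and Theorem~\ref{thm:criterion}]
Put $\alpha=5^d(1+2d\log3)$. Choose first $h=\lceil2\alpha/\lambda\rceil$, and then $\kappa\ge1$ with
\[
(2\delta b)^\kappa(7mh+12m)^d\le1 .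
\]
This order is possible because $\lambda$ depends on neither $h$ nor $\kappa$, and $2\delta b\le\frac1{2b}<1$ by \eqref{eq:delta}.

For a set $\mathcal Q$ of $k$ cells let $Q$ be the set of sites within distance $6m$ of their union. Then $|Q|\le k(7mh+12m)^d$, so the right side of \eqref{eq:demand} is at most $e^{k/M}\le e^k$, and Markov's inequality gives
\begin{equation}\label{eq:markov}
\mathbb{P}\Big(\Big|\bigcup_{a\in\mathcal A\cap Q}\mathcal C(a)\Big|\ge g\Big)\le e^{k-\lambda g}.
\end{equation}
Suppose $\tau>n$. Let $\mathcal J$ be as in Lemma~\ref{lem:jam}, $g=|\mathcal J|\ge n+1$, and let $\mathcal Q$ be the set of cells that meet $\mathcal J$. Then $\mathcal Q$ is $*$-connected, has $k\le k_g:=5^d(1+g/h)$ cells, and meets $B(5m(\kappa+n+1))$; and the event in \eqref{eq:markov} occurs, since $Q$ contains all sites within distance $6m$ of $\mathcal J$. The ball has at most $p_n=(10m(\kappa+n+1)+1)^d$ sites, so by Lemma~\ref{lem:coarse}(ii) at most $p_n9^{dk}$ $*$-connected sets of $k$ cells meet it. A geometric sum with ratio $e9^d\ge2$ is at most twice its last term, and $(e9^d)^{k_g}=e^{\alpha(1+g/h)}$. As $\alpha/h\le\lambda/2$,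
\[
\mathbb{P}(\tau>n)\le\sum_{g\ge n+1}p_n\sum_{1\le k\le k_g}(e9^d)^ke^{-\lambda g}\le2p_ne^\alpha\sum_{g\ge n+1}e^{-\lambda g+\alpha g/h}\le2p_ne^\alpha\sum_{g\ge n+1}e^{-\lambda g/2}.
\]
Since $p_n$ is a polynomial in $n$, the right side is at most $Ce^{-\lambda n/4}$. This proves Proposition~\ref{prop:tau}. In particular $\tau<\infty$ almost surely, so $\varphi$ is a coding from the finite-valued field $Y$ to $\mu$, and by \eqref{eq:radius} its radius has exponential tails.
\end{proof}

\section{Monotone specifications}\label{sec:monotone}

In this section we prove Theorem~\ref{thm:monotone}. We build an automaton that preserves the Gibbs measure, and show that its function $\rho(t)$ decays faster than any power of $t$. Write $q_v(\xi)=q\big((\xi_{v+u})_{0<|u|\le r}\big)$. A function on $\Omega$ is \emph{increasing} if it is nondecreasing for the coordinatewise order, and \emph{local} if it depends on finitely many spins. The symbols $+$ and $-$ also denote the constant configurations.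

\subsection{The heat-bath automaton}

Resampling one spin from its conditional law preserves a Gibbs measure. An automaton acts everywhere at once, so we use coins to select sites that are too far apart to interact, and resample these simultaneously. As $q$ has finite range, it takes finitely many values $0<q^{(1)}<\dots<q^{(k)}<1$, and a finite alphabet suffices for the resampling. Let $U_v=(\chi_v,\omega_v)$, where $\chi_v\in\{0,1\}$ is a fair coin and, independently, $\omega_v\in\{1,\dots,k+1\}$ has $\mathbb{P}(\omega_v\le i)=q^{(i)}$ for $i\le k$. The site $v$ is \emph{active} if $\chi_v=1$ and $\chi_u=0$ for all $u$ with $0<|u-v|\le r$. Let $F_U(\xi)_v=\xi_v$ if $v$ is not active. If $v$ is active and $q_v(\xi)=q^{(i)}$, let $F_U(\xi)_v=+1$ if $\omega_v\le i$ and $-1$ otherwise. This is a random automaton of range $r$. Since $q$ is nondecreasing, the index $i$ is nondecreasing in $\xi$, and so $\xi\le\xi'$ implies $F_U(\xi)\le F_U(\xi')$.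

For $\Delta\subset\mathbb{Z}^d$ let $F_U^\Delta(\xi)$ equal $F_U(\xi)$ on $\Delta$ and $\xi$ off $\Delta$; it is also monotone in $\xi$. Let $\Phi^\Delta_t=F^\Delta_{U_t}\circ\dots\circ F^\Delta_{U_1}$ be the forward dynamics and $P^\Delta_tg(\xi)=\mathbb{E}g(\Phi^\Delta_t(\xi))$. We omit $\Delta$ when $\Delta=\mathbb{Z}^d$. Say that a probability measure $\mu'$ on $\Omega$ satisfies the \emph{single-site equation at $v$} if $\mu'(\sigma_v=+1\mid\sigma|_{\{v\}^c})=q_v(\sigma)$ almost surely. A Gibbs measure satisfies it at every $v$. The measure $\pi^\eta_\Lambda$ satisfies it at every $v\in\Lambda$: for $g$ not depending on $\sigma_v$, consistency gives $\pi_\Lambda^\eta(g\mathbf 1\{\sigma_v=+1\})=\pi_\Lambda^\eta(gq_v)$.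

\begin{lemma}\label{lem:invariance}
If $\mu'$ satisfies the single-site equation at every $v\in\Delta$, and $\xi\sim\mu'$ is independent of $U$, then $F^\Delta_U(\xi)\sim\mu'$.
\end{lemma}

\begin{proof}
Condition on the coins, and let $J$ be the set of active sites in $\Delta$. Two active sites are at distance more than $r$, so for $v\in J$ the function $q_v$ depends only on $\xi|_{J^c}$. Let $v_1,\dots,v_n\in J$ be distinct, let $\epsilon_1,\dots,\epsilon_n$ be signs, and let $p_i=q_{v_i}(\xi)$ if $\epsilon_i=+1$ and $p_i=1-q_{v_i}(\xi)$ otherwise. Conditioning first on all spins except $\xi_{v_n}$,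
\[
\mathbb{P}\big(\xi_{v_i}=\epsilon_i,\ i\le n\,\big|\,\xi|_{J^c}\big)=\mathbb{E}\big[\mathbf 1\{\xi_{v_i}=\epsilon_i,\ i<n\}\,p_n\,\big|\,\xi|_{J^c}\big]=p_n\,\mathbb{P}\big(\xi_{v_i}=\epsilon_i,\ i<n\,\big|\,\xi|_{J^c}\big),
\]
and by induction the left side is $p_1\cdots p_n$. So given $\xi|_{J^c}$ the spins $\xi_v$, $v\in J$, are independent and equal $+1$ with probabilities $q_v(\xi)$. The map $F_U^\Delta$ keeps $\xi|_{J^c}$ and replaces the spins in $J$ by variables with this same conditional law.
\end{proof}

\subsection{Monotonicity and uniqueness}

The next lemma does not use \eqref{eq:wsm}.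

\begin{lemma}\label{lem:order}
Let $\Lambda$ be finite.
\begin{enumerate}
\item[(i)] $P_t^\Lambda g(\eta)\to\pi_\Lambda^\eta(g)$ as $t\to\infty$, for every $\eta\in\Omega$ and bounded measurable $g$.
\item[(ii)] A probability measure is a Gibbs measure if and only if it satisfies the single-site equation at every site. Every limit point of $(\pi^+_{\Lambda_L})_L$ or of $(\pi^-_{\Lambda_L})_L$ is a Gibbs measure; in particular Gibbs measures exist.
\item[(iii)] Let $g$ be increasing and depend only on $\sigma|_\Lambda$. Then $\pi^-_\Lambda(g)\le\mu'(g)\le\pi_\Lambda^+(g)$ when $\mu'$ is a Gibbs measure and when $\mu'=\pi^\eta_{\Lambda'}$ with $\Lambda'\supset\Lambda$.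
\item[(iv)] If $\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})-\pi^-_{\Lambda_L}(\sigma_{\mathbf 0})\to0$, the Gibbs measure is unique and translation-invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $\Phi^\Lambda_t(\eta)$ is a Markov chain on the finite set of configurations equal to $\eta$ off $\Lambda$, and $\pi_\Lambda^\eta$ is invariant for it by Lemma~\ref{lem:invariance}. With positive probability a prescribed $v\in\Lambda$ has $\chi_v=1$ while all other coins in $\Lambda\cup B(v,r)$ vanish; then $v$ is the only active site in $\Lambda$, and its new spin is $+1$ if $\omega_v=1$ and $-1$ if $\omega_v=k+1$. Both values have positive probability because $q$ takes values in $(0,1)$. So the chain is irreducible. With positive probability all coins in $\Lambda$ vanish and the chain stays put, so it is aperiodic. An irreducible aperiodic chain on a finite set converges to its invariant law from every state.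

(ii) Let $\mu'$ satisfy all single-site equations, let $g$ be bounded and let $g'$ be a bounded function of $\sigma|_{\Lambda^c}$. The dynamics $\Phi^\Lambda_t$ preserves $\mu'$ and does not change $g'$, so $\mu'(gg')=\mu'(g'P^\Lambda_tg)$, which tends to $\int g'(\eta)\pi^\eta_\Lambda(g)\,\mu'(d\eta)$ by (i). Thus $\mu'$ is a Gibbs measure. The single-site equation at $v$ amounts to $\mu'(g\mathbf 1\{\sigma_v=+1\})=\mu'(gq_v)$ for all local $g$ not depending on $\sigma_v$. These identities involve local functions and hold for $\pi^\pm_{\Lambda_L}$ as soon as $v\in\Lambda_L$, so they pass to weak limit points, which exist because $\Omega$ is compact.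

(iii) By monotonicity $P_t^\Lambda g(-)\le P_t^\Lambda g(\xi)\le P_t^\Lambda g(+)$, so (i) gives $\pi^-_\Lambda(g)\le\pi_\Lambda^\xi(g)\le\pi^+_\Lambda(g)$ for all $\xi$. In both cases $\mu'(g)=\int\pi^\xi_\Lambda(g)\,\mu'(d\xi)$.

(iv) Let $A$ be finite, $n_v=\frac12(1+\sigma_v)$ and $n_A=\prod_{v\in A}n_v$. Both $n_A$ and $\sum_{v\in A}n_v-n_A$ are increasing, since raising one spin in $A$ raises the sum by $1$ and the product by at most $1$. For $L>\max_{v\in A}|v|$, part (iii) and the inclusion $v+\Lambda_{L-|v|}\subset\Lambda_L$ give
\[
\pi^+_{\Lambda_L}(n_A)-\pi^-_{\Lambda_L}(n_A)\le\frac12\sum_{v\in A}\big(\pi^+_{\Lambda_L}(\sigma_v)-\pi^-_{\Lambda_L}(\sigma_v)\big)\le\frac12\sum_{v\in A}\big(\pi^+_{\Lambda_{L-|v|}}(\sigma_{\mathbf 0})-\pi^-_{\Lambda_{L-|v|}}(\sigma_{\mathbf 0})\big),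
\]
which tends to $0$. By (iii) all Gibbs measures give $n_A$ the same mean, and the functions $n_A$ span the local functions. A translate of a Gibbs measure is a Gibbs measure, so the unique one is translation-invariant.
\end{proof}

Assume \eqref{eq:wsm} from now on. By Lemmas~\ref{lem:order} and~\ref{lem:invariance} there is a unique Gibbs measure $\mu$, and it is a stationary invariant law of the automaton.

\subsection{Decay of $\rho(t)$}

The random maps $F_{U_1}\circ\dots\circ F_{U_t}$ and $\Phi_t$ have the same law, as the $U_n$ are i.i.d. By monotonicity $\Phi_t(\cdot)_{\mathbf 0}$ is constant if and only if it takes the same value at $+$ and $-$. Let $\xi^\pm(t)=\Phi_t(\pm)$, and let $\zeta(t)=\Phi_t(\zeta(0))$ with $\zeta(0)\sim\mu$ independent of the $U_n$, so that $\zeta(t)\sim\mu$ and $\xi^-(t)\le\zeta(t)\le\xi^+(t)$. Then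
\begin{equation}\label{eq:rho}
\rho(t)=\tfrac12\big(P_t\sigma_{\mathbf 0}(+)-P_t\sigma_{\mathbf 0}(-)\big)=\rho^+(t)+\rho^-(t),
\end{equation}
where
\[
\rho^\pm(t)=\mathbb{P}\big(\xi^\pm_{\mathbf 0}(t)\ne\zeta_{\mathbf 0}(t)\big)=\pm\tfrac12\big(P_t\sigma_{\mathbf 0}(\pm)-\mu(\sigma_{\mathbf 0})\big).
\]
The function $\rho$ is nonincreasing: if $(F_{U_1}\circ\dots\circ F_{U_t})(\cdot)_{\mathbf 0}$ is constant, then so is $(F_{U_1}\circ\dots\circ F_{U_{t+1}})(\cdot)_{\mathbf 0}$.

We compare the dynamics with its finite-volume versions. If $\xi\le\xi'$ and $\xi'=+$ off $\Lambda$, then $F_U(\xi)\le F_U^\Lambda(\xi')$, on $\Lambda$ by monotonicity and off $\Lambda$ because the right side is $+1$. By induction on $t$, and by the same argument with the order reversed,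
\begin{equation}\label{eq:compare}
P_t\sigma_{\mathbf 0}(\xi)\le P_t^\Lambda\sigma_{\mathbf 0}(\xi)\ \text{ if }\xi=+\text{ off }\Lambda,\qquad P_t\sigma_{\mathbf 0}(\xi)\ge P_t^\Lambda\sigma_{\mathbf 0}(\xi)\ \text{ if }\xi=-\text{ off }\Lambda .
\end{equation}
With \eqref{eq:rho}, Lemma~\ref{lem:order}(i) and \eqref{eq:wsm} this gives $\limsup_t\rho(t)\le\frac12C_0e^{-c_0L}$ for every $L$, that is, $\rho(t)\to0$.

Theorem~\ref{thm:criterion} needs more, namely $\rho(T)\le\frac14(5rT)^{-2d}$ for some $T$, and the argument above gives no rate. The rate comes from a recursion, a variant of an argument of Martinelli and Olivieri. Split the time $2t$ into two halves. Either $\xi^+(t)$ already agrees with the stationary process on the box $\Lambda_L$, and then only the influence from outside the box remains, which \eqref{eq:wsm} controls; or there is a disagreement in the box, and then it costs another factor $\rho(t)$ for any disagreement to be present at the origin after the second half.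

\begin{lemma}\label{lem:recursion}
For all $t,L\ge1$, $\ \rho(2t)\le C_0e^{-c_0L}+|\Lambda_L|\,\rho(t)^2$.
\end{lemma}

\begin{proof}
Let $g=P_t\sigma_{\mathbf 0}$, an increasing function with $g(+)-g(-)=2\rho(t)$, and let $\varepsilon=C_0e^{-c_0L}$. By the Markov property $2\rho^+(2t)=\mathbb{E}g(\xi^+(t))-\mu(\sigma_{\mathbf 0})$. Let $\mathcal E$ be the event that $\xi^+(t)=\zeta(t)$ on $\Lambda_L$, and let $\hat\zeta$ equal $\zeta(t)$ on $\Lambda_L$ and $+1$ off $\Lambda_L$. On $\mathcal E$ we have $\xi^+(t)\le\hat\zeta$, so $g(\xi^+(t))\le g(\hat\zeta)$; on $\mathcal E^c$ we have $g(\xi^+(t))-g(\hat\zeta)\le2\rho(t)$. By translation invariance $\mathbb{P}(\mathcal E^c)\le|\Lambda_L|\rho^+(t)$. Hence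
\[
2\rho^+(2t)\le\mathbb{E}g(\hat\zeta)-\mu(\sigma_{\mathbf 0})+2|\Lambda_L|\rho(t)\rho^+(t).
\]
The function that sends $\sigma$ to the value of $g$ at the configuration equal to $\sigma$ on $\Lambda_L$ and to $+1$ elsewhere is increasing and depends only on $\sigma|_{\Lambda_L}$. Lemma~\ref{lem:order}(iii) for this function, then \eqref{eq:compare}, the invariance of $\pi^+_{\Lambda_L}$ under $P_t^{\Lambda_L}$, \eqref{eq:wsm} and Lemma~\ref{lem:order}(iii) for $\sigma_{\mathbf 0}$ give
\[
\mathbb{E}g(\hat\zeta)\le\pi^+_{\Lambda_L}(g)\le\pi^+_{\Lambda_L}\big(P_t^{\Lambda_L}\sigma_{\mathbf 0}\big)=\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})\le\pi^-_{\Lambda_L}(\sigma_{\mathbf 0})+\varepsilon\le\mu(\sigma_{\mathbf 0})+\varepsilon .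
\]
So $2\rho^+(2t)\le\varepsilon+2|\Lambda_L|\rho(t)\rho^+(t)$. For the minus side let $\check\zeta$ equal $\zeta(t)$ on $\Lambda_L$ and $-1$ elsewhere. Then $g(\xi^-(t))\ge g(\check\zeta)$ when $\xi^-(t)=\zeta(t)$ on $\Lambda_L$, and $\mathbb{E}g(\check\zeta)\ge\pi^-_{\Lambda_L}(g)\ge\pi^-_{\Lambda_L}(\sigma_{\mathbf 0})\ge\mu(\sigma_{\mathbf 0})-\varepsilon$, so $2\rho^-(2t)\le\varepsilon+2|\Lambda_L|\rho(t)\rho^-(t)$. Add the two bounds, divide by $2$ and use \eqref{eq:rho}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:monotone}]
Let $x=\rho(t)\in(0,1)$ and take $L=\lceil\frac2{c_0}\log\frac1x\rceil$ in Lemma~\ref{lem:recursion}. Then $e^{-c_0L}\le x^2$ and $\rho(2t)\le\big(C_0+(2L+1)^d\big)x^2$. The bracket grows like a power of $\log\frac1x$ as $x\to0$, so there is $x_0\in(0,1)$ such that $\rho(2t)\le\rho(t)^{3/2}$ whenever $0<\rho(t)\le x_0$. The same holds when $\rho(t)=0$, as $\rho$ is nonincreasing. Choose $t_0$ with $\rho(t_0)\le x_0$, which is possible since $\rho(t)\to0$. By induction $\rho(2^it_0)\le x_0^{(3/2)^i}$ for all $i\ge0$. Hence $\rho(2^it_0)(5r2^it_0)^{2d}\to0$ as $i\to\infty$, and Theorem~\ref{thm:criterion}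 applies with $T=2^it_0$ for large $i$.
\end{proof}

The exponential rate in \eqref{eq:wsm} is what allows a box of side only logarithmic in $1/\rho(t)$, so that the factor $|\Lambda_L|$ does not destroy the gain from the square.

\section{The Ising model below $\beta_c$}\label{sec:ising}

\subsection{The specification and the inequalities used}

The Ising specification gives a configuration $\sigma$ equal to $\eta$ off $\Lambda$ the probability $\pi_\Lambda^\eta(\sigma)\propto\exp\big(\beta\sum\sigma_u\sigma_v\big)$, where the sum runs over the nearest-neighbor pairs $\{u,v\}$ that meet $\Lambda$. It is consistent because, given the spins off $\Lambda'\subset\Lambda$, the pairs that do not meet $\Lambda'$ contribute a constant factor. Its single-site kernels are given by \eqref{eq:ising}: $r=1$, and $q=e^{\beta s}/(e^{\beta s}+e^{-\beta s})\in(0,1)$ is a nondecreasing function of the sum $s$ of the neighboring spins. By Lemma~\ref{lem:order}(ii), its Gibbs measures are exactly the measures that satisfy \eqref{eq:ising}.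

Spin-flip symmetry gives $\pi^-_{\Lambda_L}(\sigma_{\mathbf 0})=-\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})$, and by Lemma~\ref{lem:order}(iii) the sequence $\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})$ is nonnegative and nonincreasing; its limit is the \emph{spontaneous magnetization}. If the limit is $0$, the Gibbs measure is unique by Lemma~\ref{lem:order}(iv). If it is positive, limit points of $\pi^+_{\Lambda_L}$ and of $\pi^-_{\Lambda_L}$ are different Gibbs measures. So uniqueness is equivalent to zero spontaneous magnetization, and $\beta_c(d)$ is the critical point of the works cited below.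

We recall two standard correlation inequalities. On a finite set of sites consider the probability measure $\langle\cdot\rangle_{J,h}$ with weights proportional to $\exp\big(\sum_{\{x,y\}}J_{xy}\sigma_x\sigma_y+\sum_xh_x\sigma_x\big)$, where all $J_{xy}\ge0$ and $h_x\ge0$. Let $\sigma_A=\prod_{x\in A}\sigma_x$ and $\langle\sigma_x;\sigma_y\rangle=\langle\sigma_x\sigma_y\rangle-\langle\sigma_x\rangle\langle\sigma_y\rangle$.
\begin{itemize}
\item \emph{Griffiths (GKS) inequalities:} $\langle\sigma_A\rangle_{J,h}\ge0$ and $\langle\sigma_A\sigma_{A'}\rangle_{J,h}\ge\langle\sigma_A\rangle_{J,h}\langle\sigma_{A'}\rangle_{J,h}$. As the derivative of $\langle\sigma_A\rangle_{J,h}$ in $J_{xy}$ is $\langle\sigma_A\sigma_x\sigma_y\rangle-\langle\sigma_A\rangle\langle\sigma_x\sigma_y\rangle$, the mean $\langle\sigma_A\rangle_{J,h}$ is nondecreasing in each coupling.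
\item \emph{GHS inequality:} $\langle\sigma_x;\sigma_y\rangle_{J,h}$ is nonincreasing in each field $h_z$.
\end{itemize}
For a finite set $\mathcal B$ of nearest-neighbor pairs let $\langle\cdot\rangle_{\mathcal B}$ be the measure with $J=\beta$ on $\mathcal B$, $J=0$ on all other pairs, and $h=0$. When $\mathcal B$ is the set $\mathcal B_L$ of all nearest-neighbor pairs inside $\Lambda_L$, this is the \emph{free measure} on $\Lambda_L$. It satisfies \eqref{eq:ising} at every $v\in\Lambda_{L-1}$, so as in Lemma~\ref{lem:order}(ii) its limit points as $L\to\infty$ are Gibbs measures. If the Gibbs measure is unique, the free measures converge to it, and GKS gives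
\begin{equation}\label{eq:free}
\langle\sigma_x\sigma_y\rangle_{\mathcal B}\le\lim_{L\to\infty}\langle\sigma_x\sigma_y\rangle_{\mathcal B_L}=\langle\sigma_x\sigma_y\rangle\qquad\text{for every finite }\mathcal B .
\end{equation}
The hypothesis $\beta<\beta_c(d)$ enters through the following theorem of Aizenman, Barsky and Fern\'andez \cite{ABF}; see also Duminil-Copin and Tassion \cite{DT}. For $\beta<\beta_c(d)$ there are $C,c>0$ with
\begin{equation}\label{eq:sharp}
\langle\sigma_{\mathbf 0}\sigma_x\rangle\le Ce^{-c|x|}\qquad(x\in\mathbb{Z}^d).
\end{equation}

\subsection{From two-point functions to weak spatial mixing}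

\begin{proof}[Proof of Theorem~\ref{thm:ising}]
By Theorem~\ref{thm:monotone} it suffices to prove \eqref{eq:wsm}, whose left side is $2\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})$. The plus boundary condition acts as an external field on the boundary sites, and we turn this field on gradually. Let $k_y$ be the number of neighbors of $y\in\Lambda_L$ outside $\Lambda_L$. For $0\le s\le1$ let $\langle\cdot\rangle_s$ be the measure on $\{-1,+1\}^{\Lambda_L}$ with $J=\beta$ on $\mathcal B_L$ and $h_y=s\beta k_y$. Then $\langle\cdot\rangle_0$ is the free measure, under which $\langle\sigma_y\rangle_0=0$ for all $y$ by symmetry, and $\langle\cdot\rangle_1$ is the restriction of $\pi^+_{\Lambda_L}$ to $\Lambda_L$. Differentiating the ratio that defines $\langle\sigma_{\mathbf 0}\rangle_s$, and using GHS and then \eqref{eq:free},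
\[
\frac d{ds}\langle\sigma_{\mathbf 0}\rangle_s=\beta\sum_yk_y\langle\sigma_{\mathbf 0};\sigma_y\rangle_s\le\beta\sum_yk_y\langle\sigma_{\mathbf 0};\sigma_y\rangle_0=\beta\sum_yk_y\langle\sigma_{\mathbf 0}\sigma_y\rangle_{\mathcal B_L}\le\beta\sum_yk_y\langle\sigma_{\mathbf 0}\sigma_y\rangle .
\]
If $k_y\ne0$, some coordinate of $y$ is $\pm L$, so $|y|\ge L$. Each of the $2d$ faces of the box has $(2L+1)^{d-1}$ outgoing edges, so $\sum_yk_y=2d(2L+1)^{d-1}$. Integrating over $s\in[0,1]$ and using \eqref{eq:sharp},
\[
\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})\le2d\beta(2L+1)^{d-1}Ce^{-cL}\le C'e^{-cL/2}.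
\]
This is \eqref{eq:wsm}.
\end{proof}

\section{Correlations bound the radius from below}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Suppose the Gibbs measure is unique, and let $X=\varphi(Y)$ be a coding to it from an i.i.d.\ process $Y$. Let $R_v$ be the coding radius at $v$, that is, the radius of the input translated by $-v$. Fix $n\ge0$ and let $p=\mathbb{P}(R>n)$. We first prove
\begin{equation}\label{eq:lower}
\langle\sigma_{\mathbf 0}\sigma_v\rangle\le3\,\mathbb{P}(R>n)\qquad\text{whenever }|v|>2n .
\end{equation}
Let $A_n$ be the event that the conditional law of $X_{\mathbf 0}$ given $Y|_{B(n)}$ is a point mass. It is determined by $Y|_{B(n)}$, and on $A_n$ the variable $X_{\mathbf 0}$ almost surely equals the atom, a function of $Y|_{B(n)}$. Hence $A_{n'}\subset A_n$ up to a null set for $n'\le n$. By definition, $R\le n$ means that for some $n'\le n$ the conditional law given $Y|_{B(n')}$ is the point mass at $X_{\mathbf 0}$. So $\{R\le n\}=A_n$ up to a null set, and $X'_v:=X_v\mathbf 1\{R_v\le n\}$ is almost surely a function of $Y|_{B(v,n)}$.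

If $|v|>2n$, the balls $B(n)$ and $B(v,n)$ are disjoint, so $X'_{\mathbf 0}$ and $X'_v$ are independent, and they have the same law. The unique Gibbs measure is invariant under the global spin flip, so $\mathbb{E}X_{\mathbf 0}=0$ and $|\mathbb{E}X'_{\mathbf 0}|=|\mathbb{E}X_{\mathbf 0}\mathbf 1\{R>n\}|\le p$. Therefore
\[
\langle\sigma_{\mathbf 0}\sigma_v\rangle=\mathbb{E}X'_{\mathbf 0}X'_v+\mathbb{E}\big[X_{\mathbf 0}X_v\mathbf 1\{R_{\mathbf 0}>n\text{ or }R_v>n\}\big]\le p^2+2p\le3p .
\]

(i) Take $v=(2n+1)e_1$ in \eqref{eq:lower} for the first inequality. For the second, apply \eqref{eq:free} with $\mathcal B$ the set of the $l=2n+1$ edges of the straight path from $\mathbf 0$ to $le_1$. Under $\langle\cdot\rangle_{\mathcal B}$ the products $\sigma_{(i-1)e_1}\sigma_{ie_1}$, $1\le i\le l$, are i.i.d.\ with mean $\tanh\beta$, and their product is $\sigma_{\mathbf 0}\sigma_{le_1}$. So $\langle\sigma_{\mathbf 0}\sigma_{le_1}\rangle\ge(\tanh\beta)^l$.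

(ii) At $\beta_c(d)$ the Gibbs measure is unique, by Yang for $d=2$ and by Aizenman, Duminil-Copin and Sidoravicius \cite{ADS} for $d\ge3$, so \eqref{eq:lower} holds. Moreover $\sum_v\langle\sigma_{\mathbf 0}\sigma_v\rangle=\infty$ at $\beta_c(d)$; see Simon \cite{Simon} and \cite{DT}. For $v\ne\mathbf 0$ use \eqref{eq:lower} with $n=\lfloor(|v|-1)/2\rfloor$, which satisfies $2n<|v|$. Since $n+1=\lceil|v|/2\rceil$, we have $R>n$ if and only if $|v|\le2R$. The ball $B(2R)$ has at most $(4R+1)^d$ sites, so
\[
\infty=\sum_v\langle\sigma_{\mathbf 0}\sigma_v\rangle\le1+3\sum_{v\ne\mathbf 0}\mathbb{P}(|v|\le2R)\le1+3\,\mathbb{E}(4R+1)^d ,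
\]
and $\mathbb{E}R^d=\infty$.
\end{proof}

At $\beta=\beta_c(d)$ the Ising specification satisfies every hypothesis of Theorem~\ref{thm:monotone} other than \eqref{eq:wsm}, the Gibbs measure is unique, and by part (ii) the conclusion fails. So in Theorem~\ref{thm:monotone} the condition \eqref{eq:wsm} cannot be replaced by uniqueness of the Gibbs measure.

\begin{thebibliography}{9}

\bibitem{ABF} Aizenman, Barsky and Fern\'andez, J. Stat. Phys. \textbf{47} (1987).

\bibitem{ADS} Aizenman, Duminil-Copin and Sidoravicius, Comm. Math. Phys. \textbf{334} (2015).

\bibitem{DT} Duminil-Copin and Tassion, Comm. Math. Phys. \textbf{343} (2016).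

\bibitem{Simon} Simon, Comm. Math. Phys. \textbf{77} (1980).

\bibitem{Spinka} Yinon Spinka, \emph{Finitary coding for the sub-critical Ising model with finite expected coding volume}, arXiv:1801.02529 (2018).

\end{thebibliography}
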